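# Random-to-random shuffling on linear extensions: the second eigenvalue

## 1. Linear extensions, the maps $\tau_k$, and the chain

Throughout, $P$ is a finite poset with $n\ge 2$ elements and order $\preceq$.

**Definition 1 (linear extension).** A linear extension of $P$ is a word $\pi=\pi_1\pi_2\cdots\pi_n$ that lists every element of $P$ once, such that $\pi_a\preceq\pi_b$ implies $a\le b$. The set of linear extensions is $\mathcal L(P)$. We always assume $|\mathcal L(P)|\ge2$.

*Example.* The three-element posets with at least two linear extensions will be our test cases.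

- $V$: $z\prec x$, $z\prec y$, with $x,y$ incomparable. Extensions: $zxy,\ zyx$.
- $\Lambda$: $x\prec z$, $y\prec z$, with $x,y$ incomparable. Extensions: $xyz,\ yxz$.
- $T$: $a\prec b$ and an isolated element $x$. Extensions: $xab,\ axb,\ abx$.
- $A_3$: the antichain. All six words.

**Definition 2 (components).** The connected components of $P$ are those of the graph joining comparable elements, and $\kappa(P)$ is their number. $P$ is disconnected if $\kappa(P)\ge2$, that is, if $P$ is a disjoint union of at least two nonempty posets with no relations between them.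

*Example.* $\kappa(V)=\kappa(\Lambda)=1$, $\kappa(T)=2$, $\kappa(A_3)=3$.

**Definition 3 (the maps $\tau_k$).** For $1\le k<n$, the map $\tau_k:\mathcal L(P)\to\mathcal L(P)$ swaps the letters in positions $k,k+1$ if these letters are incomparable, and otherwise does nothing. Each $\tau_k$ is an involution.

*Example.* On $T$: $\tau_1$ swaps $xab\leftrightarrow axb$ and fixes $abx$; $\tau_2$ swaps $axb\leftrightarrow abx$ and fixes $xab$. On $V$, $\tau_1$ is the identity and $\tau_2$ swaps the two extensions. On $\Lambda$ it is the other way around.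

Two facts about these maps are used all the time.

*Commutation.* If $|j-k|\ge2$, then $\tau_j$ and $\tau_k$ commute, since they act on disjoint positions.

*Connectivity.* The maps $\tau_1,\dots,\tau_{n-1}$ act transitively on $\mathcal L(P)$. Let $\pi\ne\pi'$. If every adjacent pair of letters of $\pi$ occurred in the same order in $\pi'$, the two words would be equal. So some pair $\pi_k,\pi_{k+1}$ occurs in the opposite order in $\pi'$. As both words are linear extensions, this pair is incomparable, so $\tau_k$ swaps it in $\pi$. This lowers the number of pairs on which $\pi$ and $\pi'$ disagree by one. Repeat until $\pi'$ is reached.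

**Definition 4 (the random-to-random chain).** For $1\le i\le n-1$ put
$$\partial_i=\tau_{n-1}\cdots\tau_{i+1}\tau_i\quad(\tau_i\text{ applied first}),\qquad \hat\partial_i=\tau_i\tau_{i+1}\cdots\tau_{n-1}\quad(\tau_{n-1}\text{ applied first}),$$
and let $\partial_n=\hat\partial_n$ be the identity. From $\pi$, choose $i,j\in\{1,\dots,n\}$ independently and uniformly, and move to $\hat\partial_j\partial_i(\pi)$. The transition matrix is
$$M=\frac1{n^2}\sum_{i,j=1}^n\hat\partial_j\,\partial_i ,$$
regarded as an operator on functions on $\mathcal L(P)$.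

*Example.* For an antichain, $\partial_i$ moves the card in position $i$ to the last position, the top, and $\hat\partial_j$ moves the top card to position $j$. So $M$ is the usual random-to-random shuffle on $S_n$. For $T$, start at $xab$. Then $\partial_1$ gives $xab\to axb\to abx$, while $\partial_2,\partial_3$ leave $xab$ in place. From $abx$, the maps $\hat\partial_3,\hat\partial_2,\hat\partial_1$ lead to $abx,axb,xab$; from $xab$ they lead to $xab,xab,axb$. So the nine choices $(i,j)$ lead five times to $xab$, three times to $axb$, and once to $abx$.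

**Linear algebra conventions.** Let $H$ be the space of real functions on $\mathcal L(P)$ with $\langle f,h\rangle=\sum_\pi f(\pi)h(\pi)$. Let $e$ be the constant function $1$ and $I$ the identity operator. We write $\tau_k$ also for the operator $(\tau_kf)(\pi)=f(\tau_k\pi)$, which is a symmetric orthogonal involution. Words reverse: $(\tau_a\tau_bf)(\pi)=f(\tau_b\tau_a\pi)$. By connectivity, the functions fixed by all $\tau_k$ are the constants. For self-adjoint operators, $A\le B$ means that $B-A$ is positive semidefinite. We write a scalar $\alpha$ for $\alpha I$ inside such inequalities. We recall: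

- if $A\ge0$ and $\langle u,Au\rangle=0$, then $Au=0$;
- $RR^*\le 1$ if and only if $R^*R\le1$ (both say $\|R\|\le1$);
- for a square matrix $C$, the operators $CC^*$ and $C^*C$ have the same eigenvalues, and for each nonzero eigenvalue the same multiplicity.

## 2. The bound $(1+\frac1n)(1-\frac2n)$

The constants are eigenfunctions of $M$ with eigenvalue $1$. How close to $1$ can the next eigenvalue be, over all posets with $n$ elements? A conjecture in Arvind Ayyer, Anne Schilling, Nicolas M. Thiéry, "Spectral gap for random-to-random shuffling on linear extensions", arXiv:1412.7488 (2014), says: the second largest eigenvalue of $M$ is bounded above by $(1+1/n)(1-2/n)$, with equality when $P$ is disconnected. We prove it, together with a converse for the equality. Put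
$$\lambda_n=(n-2)(n+1),\qquad\text{so that}\qquad \frac{\lambda_n}{n^2}=\Big(1+\frac1n\Big)\Big(1-\frac2n\Big).$$

**Theorem 1.** $M$ is symmetric and positive semidefinite. The eigenvalue $1$ is simple, with the constants as eigenfunctions. Every other eigenvalue is at most $\lambda_n/n^2$. If $P$ is disconnected, then $\lambda_n/n^2$ is an eigenvalue, hence it is the second largest one.

**Theorem 2.** The number $\lambda_n/n^2$ has multiplicity exactly $\kappa(P)-1$ as an eigenvalue of $M$ on the orthogonal complement of the constants. In particular, the second largest eigenvalue equals $(1+\frac1n)(1-\frac2n)$ if and only if $P$ is disconnected.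

Since $1-\lambda_n/n^2=(n+2)/n^2$, the spectral gap is always at least $(n+2)/n^2$, with equality if and only if $P$ is disconnected.

## 3. Factoring $n^2M$, and the posets with two or three elements

*Purpose of this step: turn the eigenvalue bound into a norm bound for a simpler operator.* Going from $\pi$ to $\hat\partial_j\partial_i(\pi)$, one applies to $\pi$ the maps $\tau_i,\dots,\tau_{n-1},\tau_{n-1},\dots,\tau_j$ in this order. As words reverse,
$$n^2M=\sum_{i,j}\tau_i\cdots\tau_{n-1}\,\tau_{n-1}\cdots\tau_j .$$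
Put $c_{ij}=\tau_{j-1}\cdots\tau_i$ for $i<j$. The middle of each word cancels. The term with $i<j$ becomes $\tau_i\cdots\tau_{j-1}=c_{ij}^*$, the term with $i>j$ becomes $\tau_{i-1}\cdots\tau_j=c_{ji}$, and the terms with $i=j$ become $I$. Now let
$$c_1=I,\qquad c_j=\tau_{j-1}\cdots\tau_1\ (j\ge2),\qquad C=\sum_{j=1}^nc_j .$$
For $1<l<j$ we have $c_j=c_{lj}c_l$, so $c_jc_l^*=c_{lj}c_lc_l^*=c_{lj}$; for $l=1$ the identity $c_jc_1^*=c_{1j}$ is immediate. Hence
$$n^2M=nI+\sum_{i<j}(c_{ij}+c_{ij}^*)=CC^*. \tag{1}$$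
So $M$ is symmetric and $M\ge0$. Since every $\tau_k$ fixes $e$, $Ce=C^*e=ne$, and $C,C^*$ preserve $e^\perp$. On $e^\perp$ the operators $CC^*$ and $C^*C$ have the same eigenvalues. So the inequality in Theorem 1 is equivalent to
$$\|Cf\|^2\le\lambda_n\|f\|^2\qquad(f\perp e). \tag{2}$$
As $\lambda_n=n^2-n-2<n^2$, (2) also shows that the eigenvalue $1$ is simple. The trivial bound $\|C\|\le n$ gives only that eigenvalues are at most $1$.

*Two elements.* Since $|\mathcal L(P)|\ge2$, $P$ is the antichain. By (1), $4M=2I+2\tau_1$, which is $0$ on $e^\perp$, and $\lambda_2=0$.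

*Three elements.* Here $\lambda_3=4$ and, by (1),
$$9M=3I+2\tau_1+2\tau_2+\tau_1\tau_2+\tau_2\tau_1 .$$

- On $V$ and on $\Lambda$, one of $\tau_1,\tau_2$ is $I$ and the other is the swap $t$, so $9M=5I+4t$. On $e^\perp$ this is $1$, which is less than $4$. Both posets are connected.
- On $T$, $\tau_1,\tau_2$ are the transpositions $(12),(23)$ of the three states. The product $\tau_1\tau_2$ is a $3$-cycle, so $\tau_1\tau_2+\tau_2\tau_1=-I$ on $e^\perp$, and $9M=2I+2(\tau_1+\tau_2)$ there. Since $(\tau_1+\tau_2)^2=2I-I=I$ on $e^\perp$ and $\tau_1+\tau_2$ has trace $0$ on this two-dimensional space, its eigenvalues there are $\pm1$. So $9M$ has eigenvalues $4$ and $0$ on $e^\perp$: the value $4$ occurs with multiplicity $1=\kappa(T)-1$.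
- On $A_3$, $H$ is the regular representation of $S_3$: trivial, sign, and two copies of the two-dimensional representation. On the sign part $9M=3-2-2+1+1=1$; on each two-dimensional copy the eigenvalues are $4,0$ as for $T$. So $4$ has multiplicity $2=\kappa(A_3)-1$.

For antichains one can go on with the representation theory of $S_n$, because $\tau_1,\dots,\tau_{n-1}$ satisfy the braid relation $\tau_k\tau_{k+1}\tau_k=\tau_{k+1}\tau_k\tau_{k+1}$. For general posets this stops at $n=3$: on $V$, $\tau_1\tau_2\tau_1=t$ but $\tau_2\tau_1\tau_2=I$. There is then no action of $S_n$ given by the $\tau_k$.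

## 4. The prefix filtration

*Purpose: find subspaces compatible with the operators $c_j$, which involve only $\tau_1,\dots,\tau_{j-1}$.*

**Definition 5 (filtration and levels).** For $1\le k\le n$ let $H_k$ be the space of functions fixed by $\tau_k,\tau_{k+1},\dots,\tau_{n-1}$. Then $H_1=\mathbb Re\subset H_2\subset\dots\subset H_n=H$. For $1\le k\le n-1$, level $k$ is the space $\mathcal M_k=H_{k+1}\ominus H_k$, with orthogonal projection $E_k$. So $e^\perp=\bigoplus_{k=1}^{n-1}\mathcal M_k$. Put $N_k=n-k$.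

*What these spaces are.* $H_k$ consists of the functions that depend only on the prefix $\pi_1\cdots\pi_{k-1}$. Once the prefix is fixed, the rest of the word runs over the linear extensions of the induced poset on the remaining letters, and $\tau_k,\dots,\tau_{n-1}$ act on it as the swap maps of that poset, transitively by connectivity.

*Example.* On $T$, list values in the order $(xab,axb,abx)$. Then $H_2$ is spanned by $(1,0,0),(0,1,1)$, and $\mathcal M_1=\mathbb R(2,-1,-1)$, $\mathcal M_2=\mathbb R(0,1,-1)$. On $V$: $\mathcal M_1=0$, $\mathcal M_2=e^\perp$. On $\Lambda$: $\mathcal M_1=e^\perp$, $\mathcal M_2=0$. Levels may be zero; all statements below remain correct then.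

How does $\tau_j$ act on the levels?

- If $k<j$, then $\mathcal M_k\subset H_{k+1}\subset H_j$, so $\tau_j$ is the identity on $\mathcal M_k$; taking adjoints of $\tau_jE_k=E_k$, we get $E_k\tau_j=E_k$.
- If $k\ge j+2$, then $\tau_j$ commutes with $\tau_k,\tau_{k+1},\dots$, so it preserves $H_k$ and $H_{k+1}$. Being symmetric, it preserves $\mathcal M_k$ and commutes with $E_k$.
- If $j\le n-2$, then $\tau_j$ preserves $H_{j+2}$ (by commutation) and is the identity on $H_j$, so it preserves $H_{j+2}\ominus H_j=\mathcal M_j\oplus\mathcal M_{j+1}$. There we write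
$$\tau_j=\begin{pmatrix}-x_j&b_j\\ b_j^*&d_j\end{pmatrix},\qquad b_j:\mathcal M_{j+1}\to\mathcal M_j,\quad x_j,d_j\text{ self-adjoint}.$$
The first row of $\tau_j^2=I$ gives
$$b_jb_j^*=1-x_j^2,\qquad b_jd_j=x_jb_j. \tag{3}$$
- $\mathcal M_{n-1}$ is the orthogonal complement of the $\tau_{n-1}$-fixed functions, so $\tau_{n-1}=-I$ on it. Put $x_{n-1}=I$.

Thus for all $k\le n-1$ the compression of $\tau_k$ to $\mathcal M_k$ is $-x_k$: that is, $E_k\tau_ku=-x_ku$ for $u\in\mathcal M_k$.

*Example: antichains.* Here $x_k=1/N_k$. A function $u\in\mathcal M_k$ depends on $\pi_1,\dots,\pi_k$, and for a fixed prefix $\pi_1\cdots\pi_{k-1}$ its sum over the possible letters $\pi_k$ is $0$. The function $\tau_ku$ is $u(\pi_1,\dots,\pi_{k-1},\pi_{k+1})$. To project it to $H_{k+1}$ we average over $\pi_{k+1}$, which is uniform among the $N_k$ letters not in $\pi_1\cdots\pi_k$. The sum over these letters is $0-u(\pi_1,\dots,\pi_k)$, so the projection is $-u/N_k$.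

*Other examples.* On $T$, with $v=(2,-1,-1)$, $\tau_1v=(-1,2,-1)$, so $-x_1=\langle v,\tau_1v\rangle/\|v\|^2=-3/6$ and $x_1=\frac12$. On $\Lambda$, $\tau_1=-I$ on $\mathcal M_1=e^\perp$, so $x_1=1$.

## 5. The components of $Cf$

*Purpose: express $E_kCf$ through few vectors, linked from one level to the next.* Let $f\perp e$ and $f_k=E_kf$, so $f=\sum_kf_k$. Define
$$q_k=E_kc_kf,\qquad p_k=E_kc_{k+1}f,\qquad w_k=\sum_{j=1}^{k-1}E_kc_jf\qquad(1\le k\le n-1),$$
and $r_{k+1}=E_{k+1}c_kf$ for $1\le k\le n-2$.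

*Early terms.* For $j\le k-1$, $c_j$ involves only $\tau_i$ with $i\le k-2$, which commute with $E_k$. So $E_kc_jf=c_jf_k$, which has norm $\|f_k\|$. Hence $w_k=\sum_{j<k}c_jf_k$ and $\|w_k\|\le(k-1)\|f_k\|$. In the same way $r_{k+1}=c_kf_{k+1}$, so $\|r_{k+1}\|=\|f_{k+1}\|$.

*Late terms.* For $j\ge k+1$, $c_j=\tau_{j-1}\cdots\tau_{k+1}c_{k+1}$ and $E_k\tau_i=E_k$ for $i>k$. So $E_kc_jf=p_k$ for each of the $N_k$ indices $j=k+1,\dots,n$.

*Link between levels.* For $k\le n-2$, $c_{k+1}=\tau_kc_k$ and $\tau_k$ preserves $\mathcal M_k\oplus\mathcal M_{k+1}$ and its complement. So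
$$(p_k,q_{k+1})=\tau_k(q_k,r_{k+1})\quad\text{in }\mathcal M_k\oplus\mathcal M_{k+1}. \tag{4}$$
Applying $\tau_k$ again, $(q_k,r_{k+1})=\tau_k(p_k,q_{k+1})$. At the two ends, $q_1=f_1$, and $p_{n-1}=E_{n-1}\tau_{n-1}c_{n-1}f=-q_{n-1}$.

Altogether, since $Cf\perp e$,
$$E_kCf=w_k+q_k+N_kp_k=:o_k,\qquad \|Cf\|^2=\sum_{k=1}^{n-1}\|o_k\|^2. \tag{5}$$

## 6. Deficits, surpluses, and a potential

To prove (2), one would first try $\|o_k\|^2\le\lambda_n\|f_k\|^2$ for each $k$. This is false, already on $T$. Take $f=(0,1,-1)\in\mathcal M_2$, so $f_1=0$. Then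
$$Cf=f+\tau_1f+\tau_2\tau_1f=(0,1,-1)+(1,0,-1)+(1,-1,0)=(2,0,-2),$$
with components $o_1=(2,-1,-1)$ and $o_2=(0,1,-1)$. Level 1 has $\lambda_3\|f_1\|^2=0$ and $\|o_1\|^2=6$: a deficit of $6$. Level 2 has $4\cdot2-2=6$: a surplus that pays exactly. The reason is that $q_k$ and $p_k$ are not controlled by $f_k$; they receive contributions from other levels.

So the surplus must be transported. We look for numbers $\Phi_k$ with
$$\lambda_n\|f_{n-1}\|^2-\|o_{n-1}\|^2\ge\Phi_{n-1},\qquad \lambda_n\|f_k\|^2-\|o_k\|^2\ge\Phi_k-\Phi_{k+1}\quad(1\le k\le n-2). \tag{6}$$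
Summing gives $\lambda_n\|f\|^2-\|Cf\|^2\ge\Phi_1$, and we are done if $\Phi_1\ge0$.

At level $n-1$ we have $N_{n-1}=1$ and $o_{n-1}=w_{n-1}+q_{n-1}+p_{n-1}=w_{n-1}$. So the left side is at least $(\lambda_n-(n-2)^2)\|f_{n-1}\|^2=3(n-2)\|f_{n-1}\|^2$. For $k\le n-2$ (so $n\ge3$), put $g_k=q_k+N_kp_k$. Then
$$\|w_k+g_k\|^2\le(n-2)\Big[(k-1)\|f_k\|^2+\frac{\|g_k\|^2}{N_k-1}\Big]. \tag{7}$$
For $k\ge2$ this is $(\alpha+\beta)^2\le(A+B)(\alpha^2/A+\beta^2/B)$ with $A=k-1$, $B=N_k-1$, $A+B=n-2$, together with $\|w_k\|\le(k-1)\|f_k\|$. For $k=1$, $w_1=0$ and $N_1-1=n-2$, so both sides are equal.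

The first candidate is $\Phi_k^0=(n-2)(N_k+2)\|f_k\|^2$, which matches level $n-1$. Since $\lambda_n-(n-2)(N_k+2)=(n-2)(k-1)$, $N_{k+1}+2=N_k+1$ and $\|f_{k+1}\|=\|r_{k+1}\|$, the bound (7) shows that (6) for $k\le n-2$ follows from
$$S^0:=(N+1)\|r\|^2-\frac{\|q+Np\|^2}{N-1}\ge0,\qquad N=N_k,\ q=q_k,\ p=p_k,\ r=r_{k+1}.$$

*Antichains: the candidate works.* Write $q'=q_{k+1}$ and $y=b_kq'$. With $x_k=1/N$, (4) gives $q=-p/N+y$, so $p=N(y-q)$, and (3) gives $\|y\|^2\le(1-N^{-2})\|q'\|^2$. As $\tau_k$ is orthogonal, $\|r\|^2=\|p\|^2+\|q'\|^2-\|q\|^2$. Hence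
$$(N+1)\|r\|^2\ge(N+1)\big(N^2\|y-q\|^2-\|q\|^2\big)+\frac{N^2}{N-1}\|y\|^2,\qquad \frac{\|q+Np\|^2}{N-1}=\frac{\|N^2y-(N^2-1)q\|^2}{N-1}.$$
In both expressions the coefficient of $\|y\|^2$ is $N^4/(N-1)$, that of $\langle y,q\rangle$ is $-2N^2(N+1)$, and that of $\|q\|^2$ is $(N+1)^2(N-1)$. So $S^0\ge0$.

*$\Lambda$: the candidate fails.* Here $n=3$, $\mathcal M_2=0$, $f=f_1$, $\tau_1=-I$ on $e^\perp$ and $\tau_2=I$. So $Cf=f-f-f=-f$, and the left side of (6) at $k=1$ is $(4-1)\|f\|^2=3\|f\|^2$, while $\Phi_1^0-\Phi_2^0=4\|f\|^2$. What has changed is that $x_1=1$ instead of $1/N_1=\frac12$.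

The remedy is to let the potential depend on the operator $x_k$. We shall show that $x_k$ is invertible; put $\sigma_k=x_k^{-1}$ and
$$\Phi_k=(n-2)\Big[(N_k+2)\|f_k\|^2-\langle q_k,(N_k-\sigma_k)q_k\rangle\Big]. \tag{8}$$
For antichains $\sigma_k=N_k$ and the correction vanishes. On $\Lambda$, $\Phi_1=(4-(2-1))\|f\|^2=3\|f\|^2$, as required. Since $q_1=f_1$, we also get for every poset
$$\Phi_1=(n-2)\langle f_1,(2+\sigma_1)f_1\rangle .$$
To prove (6) for (8), we need a comparison of $x_k$ with $x_{k+1}$. This is where a substitute for the braid relation enters.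

## 7. What survives of the braid relation

*Purpose: an inequality, valid for every poset, that the braid relation would give as an equality.*

**Lemma 1.** Let $1\le k\le n-2$ and $\tau_{k+1}u=u$. Then $\langle\tau_ku,\tau_{k+1}\tau_ku\rangle\ge\langle u,\tau_ku\rangle$. Equality holds if and only if $u=\tau_ku$ on all classes of type (3) below, and then $\tau_{k+1}\tau_ku$ is fixed by $\tau_k$.

*Proof.* Partition $\mathcal L(P)$ into classes of extensions that agree outside positions $k,k+1,k+2$. In a class, the three letters in these positions form a fixed set; their relations to the other letters hold in whatever order the three are listed. So the class is the set of linear extensions of the induced poset $Q$ on these three letters, and $\tau_k,\tau_{k+1}$ act on it as the two swap maps of $Q$. All inner products split into sums over classes. The possible $Q$ are the five posets with three elements: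

1. Chain: both maps are trivial.
2. $V$: $\tau_k$ is trivial and $\tau_{k+1}$ swaps the two extensions.
3. $\Lambda$: $\tau_k$ swaps the two extensions and $\tau_{k+1}$ is trivial.
4. $T$: on $xab,axb,abx$ the maps are the transpositions of the first two and of the last two.
5. Antichain: the maps are adjacent transpositions of positions on six words.

In types (1), (4), (5) the relation $\tau_k\tau_{k+1}\tau_k=\tau_{k+1}\tau_k\tau_{k+1}$ holds, so
$$\langle\tau_ku,\tau_{k+1}\tau_ku\rangle=\langle u,\tau_{k+1}\tau_k\tau_{k+1}u\rangle=\langle\tau_{k+1}u,\tau_k\tau_{k+1}u\rangle=\langle u,\tau_ku\rangle$$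
on the class. In type (2), $\tau_k=I$ and $\tau_{k+1}u=u$, so both sides are $\|u\|^2$ on the class. In type (3), $\tau_{k+1}=I$, so the left side is $\|\tau_ku\|^2=\|u\|^2$ and the difference of the sides is $\|u\|^2-\langle u,\tau_ku\rangle=\frac12\|u-\tau_ku\|^2$. This proves the inequality and the criterion.

Now let equality hold. We check $\tau_k\tau_{k+1}\tau_ku=\tau_{k+1}\tau_ku$ on each class. In types (1), (4), (5), the left side is $\tau_{k+1}\tau_k\tau_{k+1}u=\tau_{k+1}\tau_ku$. In type (2), both sides are $\tau_{k+1}u$. In type (3), the left side is $\tau_k\tau_ku=u$ and the right side is $\tau_ku=u$. $\square$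

**Lemma 2.** (a) For $1\le k\le n-2$, $b_kx_{k+1}b_k^*\le x_k+x_k^2$. More precisely, for $u\in\mathcal M_k$,
$$\langle u,(x_k+x_k^2-b_kx_{k+1}b_k^*)u\rangle=\langle\tau_ku,\tau_{k+1}\tau_ku\rangle-\langle u,\tau_ku\rangle. \tag{9}$$
(b) $\frac1{N_k}\le x_k\le1$ for $1\le k\le n-1$.

*Proof.* (a) The vector $u\in\mathcal M_k\subset H_{k+1}$ is fixed by $\tau_{k+1}$, so Lemma 1 applies and it suffices to prove (9). We have $\tau_ku=-x_ku+b_k^*u$. As $\tau_{k+1}$ is symmetric and is the identity on $\mathcal M_k$, the cross terms in $\langle\tau_ku,\tau_{k+1}\tau_ku\rangle$ are inner products of $-x_ku\in\mathcal M_k$ with $b_k^*u\in\mathcal M_{k+1}$, hence $0$. As the compression of $\tau_{k+1}$ to $\mathcal M_{k+1}$ is $-x_{k+1}$,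
$$\langle\tau_ku,\tau_{k+1}\tau_ku\rangle=\|x_ku\|^2-\langle b_k^*u,x_{k+1}b_k^*u\rangle .$$
Subtract $\langle u,\tau_ku\rangle=-\langle u,x_ku\rangle$.

(b) For $k=n-1$, $x_{n-1}=I$ and $1/N_{n-1}=1$. Let $k\le n-2$. Since $-x_k$ is a compression of an orthogonal operator, $-1\le x_k\le1$. First, $-1$ is not an eigenvalue of $x_k$. If $x_ku=-u$, then $\|b_k^*u\|^2=\langle u,(1-x_k^2)u\rangle=0$ by (3), so $\tau_ku=-x_ku=u$. Then $u\in H_{k+1}$ is fixed by $\tau_k$, so $u\in H_k\cap\mathcal M_k=0$.

Now use downward induction on $k$: assume $x_{k+1}\ge1/N_{k+1}=1/(N_k-1)$, and let $x_ku=\xi u$ with $\|u\|=1$. By (3), $\|b_k^*u\|^2=1-\xi^2$, so with (a)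
$$\frac{1-\xi^2}{N_k-1}\le\langle b_k^*u,x_{k+1}b_k^*u\rangle\le\xi+\xi^2=\xi(1+\xi).$$
Divide by $1+\xi>0$: $1-\xi\le(N_k-1)\xi$, that is, $\xi\ge1/N_k$. $\square$

For antichains, $b_kx_{k+1}b_k^*=\frac{1}{N-1}(1-\frac1{N^2})=\frac{N+1}{N^2}=x_k+x_k^2$ with $N=N_k$: equality, as the braid relation predicts.

By Lemma 2(b), $\sigma_k=x_k^{-1}$ exists and $1\le\sigma_k\le N_k$.

*Purpose of the next lemma: Lemma 2(a) bounds $x_{k+1}$ from above after compressing by $b_k$; we need the matching lower bound for $\sigma_{k+1}=x_{k+1}^{-1}$.*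

**Lemma 3.** Let $k\le n-2$, $\sigma=\sigma_k$, $\sigma'=\sigma_{k+1}$, $K=\ker(\sigma-1)\subset\mathcal M_k$. For $q'\in\mathcal M_{k+1}$ and $y=b_kq'$ we have $y\in K^\perp$ and, with the inverse taken on $K^\perp$ (the complement in $\mathcal M_k$),
$$\langle q',(\sigma'+2)q'\rangle-\langle y,\sigma^2(\sigma-1)^{-1}y\rangle\ge2\|\Pi q'\|^2\ge0,$$
where $\Pi$ is the orthogonal projection of $\mathcal M_{k+1}$ onto $\ker b_k$.

*Proof.* Write $x=x_k$, $x'=x_{k+1}$, $b=b_k$.

**Step 1: a polar decomposition of $b$.** On $K$ we have $x=1$, so for $v\in K$, $\|b^*v\|^2=\langle v,(1-x^2)v\rangle=0$. Thus $b^*|_K=0$ and $\operatorname{im}b\subset K^\perp$. On $K^\perp$ the eigenvalues of $x$ lie in $[1/N_k,1)$, so $s=(1-x^2)^{1/2}$ is invertible there. Put $V=b^*s^{-1}:K^\perp\to\mathcal M_{k+1}$. Then $V^*V=s^{-1}bb^*s^{-1}=I$, and $V^*=s^{-1}b$, so $b=sV^*$. Further, $VV^*$ is the orthogonal projection onto $\operatorname{im}V=\operatorname{im}b^*=(\ker b)^\perp$, so $I-VV^*=\Pi$.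

**Step 2: rewrite the quadratic form in $y$.** We have $y=sV^*q'$, and $s^2\sigma^2=(1-x^2)x^{-2}=\sigma^2-1=(\sigma-1)(\sigma+1)$. All functions of $x$ commute, so
$$\langle y,\sigma^2(\sigma-1)^{-1}y\rangle=\langle V^*q',(\sigma+1)V^*q'\rangle=\langle q',V(\sigma-1)V^*q'\rangle+2\|V^*q'\|^2,$$
and $\|V^*q'\|^2=\|q'\|^2-\|\Pi q'\|^2$. Thus the left side of the lemma equals
$$\langle q',(\sigma'-V(\sigma-1)V^*)q'\rangle+2\|\Pi q'\|^2 .$$

**Step 3: show $V(\sigma-1)V^*\le\sigma'$.** By Lemma 2(a) on $K^\perp$, $sV^*x'Vs\le x+x^2$. Multiplying by $s^{-1}$ on both sides,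
$$V^*x'V\le\frac{x+x^2}{1-x^2}=\frac{x}{1-x}=(\sigma-1)^{-1}.$$
For $R=(\sigma-1)^{1/2}V^*x'^{1/2}$ this says $RR^*\le1$. Hence $R^*R\le1$, that is, $x'^{1/2}V(\sigma-1)V^*x'^{1/2}\le1$. Since $x'$ is invertible, $V(\sigma-1)V^*\le x'^{-1}=\sigma'$. $\square$

## 8. Proof of the upper bound

We prove (6) for the potential (8).

**Step 1: level $n-1$.** There $N_{n-1}=\sigma_{n-1}=1$, so $\Phi_{n-1}=3(n-2)\|f_{n-1}\|^2$, and the inequality was shown in Section 6.

**Step 2: reduction of level $k\le n-2$ to an inequality $S\ge0$.** Now $n\ge3$. Write $N=N_k\ge2$, $\sigma=\sigma_k$, $\sigma'=\sigma_{k+1}$, $q=q_k$, $p=p_k$, $q'=q_{k+1}$, $r=r_{k+1}$, $b=b_k$. By (7), using $\lambda_n-(n-2)(N+2)=(n-2)(k-1)$, $N_{k+1}=N-1$ and $\|f_{k+1}\|=\|r\|$,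
$$\lambda_n\|f_k\|^2-\|o_k\|^2-\Phi_k+\Phi_{k+1}\ge(n-2)S,$$
$$S=\langle q,(N-\sigma)q\rangle+(N+1)\|r\|^2-\langle q',(N-1-\sigma')q'\rangle-\frac{\|q+Np\|^2}{N-1}.$$

**Step 3: eliminate $r$ and the $\|p\|^2$ terms.** Since $\tau_k$ is orthogonal, (4) gives $\|r\|^2=\|p\|^2+\|q'\|^2-\|q\|^2$. Writing $q+Np=(p+q)+(N-1)p$,
$$\frac{\|q+Np\|^2}{N-1}=\frac{\|p+q\|^2}{N-1}+2\langle p+q,p\rangle+(N-1)\|p\|^2=\frac{\|p+q\|^2}{N-1}+2\langle q,p\rangle+(N+1)\|p\|^2 .$$
Insert both. The terms $(N+1)\|p\|^2$ cancel, and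
$$S=\langle q',(\sigma'+2)q'\rangle-\langle q,(\sigma+1)q\rangle-2\langle q,p\rangle-\frac{\|p+q\|^2}{N-1}.$$

**Step 4: eliminate $p$.** From $(q,r)=\tau_k(p,q')$ we have $q=-x_kp+bq'$. With $y=bq'$ this reads $p=\sigma(y-q)$, so $p+q=\sigma y-(\sigma-1)q$. Since $-2\langle q,p\rangle=2\langle q,\sigma q\rangle-2\langle q,\sigma y\rangle$,
$$S=\langle q',(\sigma'+2)q'\rangle+\langle q,(\sigma-1)q\rangle-2\langle q,\sigma y\rangle-\frac{\|p+q\|^2}{N-1}.$$

**Step 5: bound the last term so that $q$ disappears.** Let $K=\ker(\sigma-1)$. By Lemma 3, $y\in K^\perp$; also $(\sigma-1)q\in K^\perp$. So $p+q\in K^\perp$. On $K^\perp$ we have $0<\sigma-1\le N-1$ by Lemma 2(b), so $\frac1{N-1}\le(\sigma-1)^{-1}$ and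
$$\frac{\|p+q\|^2}{N-1}\le\langle p+q,(\sigma-1)^{-1}(p+q)\rangle=\langle y,\sigma^2(\sigma-1)^{-1}y\rangle-2\langle y,\sigma q\rangle+\langle q,(\sigma-1)q\rangle. \tag{10}$$
Everything containing $q$ cancels, and Lemma 3 gives
$$S\ge\langle q',(\sigma'+2)q'\rangle-\langle y,\sigma^2(\sigma-1)^{-1}y\rangle\ge2\|\Pi q'\|^2\ge0. \tag{11}$$
This proves (6).

**Step 6: sum over the levels.** By (5) and (6), using $q_1=f_1$ and $N_1=n-1$,
$$\lambda_n\|f\|^2-\|Cf\|^2\ge\Phi_1=(n-2)\langle f_1,(2+\sigma_1)f_1\rangle\ge0. \tag{12}$$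
This is (2). With Section 3, all of Theorem 1 is proved except the statement on disconnected posets. $\blacksquare$

## 9. Eigenfunctions for disconnected posets

*Purpose: for every $P$, exhibit a $(\kappa(P)-1)$-dimensional space of eigenfunctions in $e^\perp$ for $\lambda_n/n^2$.* Let $G:P\to\mathbb R$ be constant on connected components with $\sum_{u\in P}G(u)=0$, and put
$$h_G(\pi)=\sum_{k=1}^nk\,G(\pi_k).$$

*Example.* On $T$ take $G(a)=G(b)=1$, $G(x)=-2$. Then $h_G=(3,0,-3)$ on $(xab,axb,abx)$. By the transition counts $5,3,1$ from $xab$, $(9Mh_G)(xab)=15+0-3=12=4\cdot3$.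

**Step 1: the labels perform an honest shuffle.** Replace each letter of $\pi$ by the label of its component. Then $\tau_k$ always interchanges the labels in positions $k,k+1$: if the letters are incomparable, they are swapped, and if they are comparable, their labels are equal. So on label words $\hat\partial_j\partial_i$ removes the label in position $i$ and reinserts it in position $j$.

**Step 2: the sum of the new positions.** Follow the label that starts in position $k$, and sum its final position over all $(i,j)$. The choices with $i=k$ contribute $\sum_jj=n(n+1)/2$. For $i\ne k$, after the removal our label has position $k'=k-1$ if $i<k$, and $k'=k$ if $i>k$, among the remaining $n-1$ labels. Its final position is $k'+1$ if $j\le k'$ and $k'$ otherwise; the sum over $j$ is $nk'+k'=(n+1)k'$. Moreover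
$$\sum_{i\ne k}k'=(k-1)(k-1)+(n-k)k=(n-2)k+1 .$$
The total is $(n+1)(n-2)k+(n+1)+\frac{n(n+1)}2=\lambda_nk+\text{const}$, where the constant does not depend on $k$. Multiply by $G(\pi_k)$ and sum over $k$; as $\sum_kG(\pi_k)=0$, we get $n^2Mh_G=\lambda_nh_G$.

**Step 3: $G\mapsto h_G$ is injective, with image orthogonal to $e$.** Suppose $h_G$ is constant. Given two components $A,B$, list all of $A$, then all of $B$, then the rest, each as a linear extension. The last letter of $A$ and the first letter of $B$ are adjacent, in positions $k,k+1$ say, and incomparable. Swapping them changes $h_G$ by $G(A)-G(B)$, where $G(A)$ denotes the value on $A$. So $G(A)=G(B)$. Thus $G$ is constant, and with $\sum_uG(u)=0$ we get $G=0$. In particular $h_G\ne0$ for $G\ne0$. As its eigenvalue is $\lambda_n/n^2<1$ and $M$ is symmetric, $h_G\perp e$.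

The admissible $G$ form a space of dimension $\kappa(P)-1$. So $\lambda_n/n^2$ has multiplicity at least $\kappa(P)-1$ on $e^\perp$. If $P$ is disconnected, this is at least $1$, and by (2) $\lambda_n/n^2$ is the second largest eigenvalue. This completes the proof of Theorem 1. $\blacksquare$

## 10. The exact multiplicity

It remains to show that the multiplicity on $e^\perp$ is at most $\kappa(P)-1$. If $n=2$, then $P$ is the antichain and $\dim e^\perp=1=\kappa(P)-1$. Let $n\ge3$, so $\lambda_n>0$. By the fact on $CC^*$ and $C^*C$, the eigenspace of $n^2M=CC^*$ on $e^\perp$ for $\lambda_n$ has the same dimension as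
$$F=\{f\perp e:\ C^*Cf=\lambda_nf\}.$$
For $f\in F$, $\|Cf\|^2=\lambda_n\|f\|^2$, so every inequality of Section 8 is an equality (recall $n-2>0$). This means $\Phi_1=0$, and for each $k\le n-2$: equality in (7), in (10), $S=0$, and hence $\Pi q_{k+1}=0$ by (11). From $\Phi_1=0$ and $2+\sigma_1>0$ we get $f_1=0$. So $q_1=0$, and (4) with $r_2=f_2$ gives $p_1=b_1f_2$.

The plan is to map $F$ injectively into a subspace $Y$ of the first level, and then to show that the elements of $Y$ come from functions on $P$ constant on components. Put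
$$Y=\Big\{y\in\mathcal M_1:\ x_1y=\frac1{n-1}y\Big\}.$$

**Step 1: $p_1\in Y$ for $f\in F$.** Equality in (10) for $k=1$, where $q_1=0$, says
$$\Big\langle p_1,\big[(\sigma_1-1)^{-1}-(N_1-1)^{-1}\big]p_1\Big\rangle=0 .$$
Here $p_1=p_1+q_1\in K^\perp$, and the bracket is $\ge0$ on $K^\perp$. So it annihilates $p_1$, that is, $\sigma_1p_1=N_1p_1=(n-1)p_1$.

**Step 2: the linear map $F\to Y$, $f\mapsto p_1$, is injective.** Let $p_1=0$. We show by induction on $k$ that $f_l=0$ for all $l\le k$ and $q_k=0$. For $k=1$ this was noted above. Assume it for some $k\le n-2$.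

First, $p_k=0$. For $k=1$ this is our assumption. For $k\ge2$, $f_k=0$ implies $w_k=\sum_{j<k}c_jf_k=0$, so equality in (7) reads $\|g_k\|^2=\frac{n-2}{N_k-1}\|g_k\|^2$. As $n-2>n-k-1=N_k-1$, we get $g_k=0$. But $g_k=q_k+N_kp_k=N_kp_k$.

Next, by (4) with $q_k=0$ we have $b_kr_{k+1}=p_k=0$ and $q_{k+1}=d_kr_{k+1}$. By (3), $b_kq_{k+1}=b_kd_kr_{k+1}=x_kb_kr_{k+1}=0$. So $q_{k+1}\in\ker b_k$, that is, $q_{k+1}=\Pi q_{k+1}$, and this is $0$.

Finally, $\tau_k(0,r_{k+1})=(p_k,q_{k+1})=0$, so $r_{k+1}=0$ and $\|f_{k+1}\|=\|r_{k+1}\|=0$. The induction step is complete. At $k=n-1$ it gives $f=0$.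

**Step 3: transport $y\in Y$ through the levels.** Let $y\in Y$, and put $z_1=y$, $z_{k+1}=\tau_kz_k$ for $1\le k\le n-1$, and $y_k=E_kz_k$ for $k\le n-1$.

We have $z_k\in H_{k+1}$ for $k\le n-1$. Indeed $z_1\in\mathcal M_1\subset H_2$; and if $z_k\in H_{k+1}\subset H_{k+2}$ with $k\le n-2$, then $z_{k+1}=\tau_kz_k\in H_{k+2}$, since $\tau_k$ preserves $H_{k+2}$. So $z_k-y_k\in H_k$, and this part is fixed by $\tau_k$ and orthogonal to $\mathcal M_{k+1}$. Hence $y_{k+1}=E_{k+1}\tau_ky_k=b_k^*y_k$ for $k\le n-2$.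

**Step 4: $x_ky_k=y_k/N_k$ for all $k\le n-1$, and $z_{k+2}$ is fixed by $\tau_k$ for all $k\le n-2$.** The first claim holds for $k=1$, as $y_1=y$. Let it hold for some $k\le n-2$, and put $N=N_k$. By (3), $\|b_k^*y_k\|^2=(1-\frac1{N^2})\|y_k\|^2$. By Lemma 2,
$$\frac1{N-1}\Big(1-\frac1{N^2}\Big)\|y_k\|^2=\frac{\|b_k^*y_k\|^2}{N-1}\le\langle b_k^*y_k,x_{k+1}b_k^*y_k\rangle\le\langle y_k,(x_k+x_k^2)y_k\rangle=\frac1N\Big(1+\frac1N\Big)\|y_k\|^2 .$$
The outer terms are both $\frac{N+1}{N^2}\|y_k\|^2$, so both inequalities are equalities. The first one, with $x_{k+1}\ge\frac1{N-1}$, gives $x_{k+1}y_{k+1}=\frac1{N-1}y_{k+1}$, which is the first claim for $k+1$.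

The second one is, by (9), equality in Lemma 1 for $u=y_k$. So $y_k=\tau_ky_k$ on all classes of type (3). As $z_k-y_k$ is fixed by $\tau_k$, also $z_k=\tau_kz_k$ on these classes. Since $z_k\in H_{k+1}$, $\tau_{k+1}z_k=z_k$. So Lemma 1 applies to $u=z_k$, with equality, and shows that $z_{k+2}=\tau_{k+1}\tau_kz_k$ is fixed by $\tau_k$.

**Step 5: the action of all $\tau_l$ on $z_1,\dots,z_n$.** For $l\le k-2$, $z_k=\tau_{k-1}\cdots\tau_{l+2}z_{l+2}$. The map $\tau_l$ commutes with $\tau_{l+2},\dots,\tau_{k-1}$ and fixes $z_{l+2}$ by Step 4, so $\tau_lz_k=z_k$. For $l\ge k+1$, $\tau_lz_k=z_k$ because $z_k\in H_{k+1}$. In summary,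
$$\tau_lz_k=z_k\quad(l\ne k-1,k),\qquad \tau_kz_k=z_{k+1},\qquad \tau_kz_{k+1}=z_k. \tag{13}$$

**Step 6: a function on $P$.** For $\pi\in\mathcal L(P)$ define $G_\pi:P\to\mathbb R$ by $G_\pi(\pi_k)=z_k(\pi)$. Let $\pi'=\tau_l\pi\ne\pi$. By (13), $z_k(\pi')=(\tau_lz_k)(\pi)=z_k(\pi)$ for $k\ne l,l+1$, while $z_l(\pi')=z_{l+1}(\pi)$ and $z_{l+1}(\pi')=z_l(\pi)$. As $\pi'$ is $\pi$ with the letters in positions $l,l+1$ swapped, $G_{\pi'}=G_\pi$. By connectivity, $G=G_\pi$ does not depend on $\pi$.

**Step 7: $G$ is constant on components.** If $\pi_l\prec\pi_{l+1}$, then $\tau_l\pi=\pi$, so $z_{l+1}(\pi)=(\tau_lz_l)(\pi)=z_l(\tau_l\pi)=z_l(\pi)$, that is, $G(\pi_{l+1})=G(\pi_l)$. Every cover relation $u\lessdot v$ occurs at consecutive positions of some linear extension. To see this, let $D=\{t:t\prec v\}\setminus\{u\}$. It is a down-set: if $t\in D$ and $s\prec t$, then $s\prec v$, and $s=u$ would give $u\prec t\prec v$, against $u\lessdot v$. Also $D\cup\{u\}=\{t:t\prec v\}$ and $D\cup\{u,v\}$ are down-sets.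 So we may list $D$, then $u$, then $v$, then the rest. Hence $G(u)=G(v)$ for every cover relation, and $G$ is constant on connected components, because comparable elements are joined by chains of cover relations.

**Step 8: count dimensions.** We have $y(\pi)=z_1(\pi)=G(\pi_1)$. So the linear map $y\mapsto G$ from $Y$ into the $\kappa(P)$-dimensional space of functions constant on components is injective. Its image satisfies $\sum_\pi G(\pi_1)=\langle y,e\rangle=0$. This is a nontrivial linear condition, since it fails for $G\equiv1$. Therefore $\dim Y\le\kappa(P)-1$.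

By Steps 1, 2 and 8, $\dim F\le\dim Y\le\kappa(P)-1$, and Section 9 gives the reverse inequality for the multiplicity. If $\kappa(P)=1$, then $\lambda_n/n^2$ is not an eigenvalue of $M$ on $e^\perp$, and by (2) the second largest eigenvalue is strictly smaller. If $\kappa(P)\ge2$, Theorem 1 gives equality. This proves Theorem 2. $\blacksquare$
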